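# Polynomial Betti numbers for clique complexes with a forbidden induced $K_{2,\dots,2,1,\dots,1}$

## 1. The growth theorem, unpacked

**Theorem 1.** For all $k,l\ge 0$ with $k+l\ge 1$, and $H=K_{2,\dots,2,1,\dots,1}$ (complete multipartite, $k$ parts of size $2$ and $l$ parts of size $1$), there are $f,N$ depending only on $k,l$ such that
$$b_H(n,\mathbb K)<n^{f}\qquad\text{for all } n\ge N \text{ and all fields } \mathbb K .$$

Let us unpack this. All graphs are finite and simple, and we allow the null graph, which has no vertices. The *clique complex* $\mathrm{Cl}(G)$ is the simplicial complex whose faces are the cliques of $G$, including the empty clique. Fix a field $\mathbb K$ and put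
$$b(G)=\sum_{i\ge -1}\dim_{\mathbb K}\widetilde H_i(\mathrm{Cl}(G);\mathbb K),$$
the total reduced Betti number. Then $b_H(n)=b_H(n,\mathbb K)$ is the maximum of $b(G)$ over all graphs $G$ on at most $n$ vertices that contain no induced copy of $H$. So the theorem says: forbid such an $H$, and the total homology of the clique complex is polynomial in the number of vertices, with an exponent that does not depend on the field.

The question comes from Karim Adiprasito, Eran Nevo and Martin Tancer, "On Betti numbers of flag complexes with forbidden induced subgraphs", arXiv:1602.01761 (2016). They ask, for $k\ge2$ and $l\ge0$, whether $b_H(n)<n^{f(k,l)}$ for large $n$. The source of these notes quotes two results as known. For $H=K_{2,2}=C_4$ there are constants $c,C>0$ with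
$$c\,n^{3/2}<b_{C_4}(n)<n^{C\sqrt{\log n}}\quad\text{for all sufficiently large } n; \tag{1}$$
and if $H=K_{i_1,1,\dots,1}$ with $i_1\le2$ and $m$ parts, then $b_H(n)=\Theta(n^{m-1})$.

Three complements go with Theorem 1.

**Theorem 2 (dichotomy).** Let $H$ have at least one vertex. If $H$ is complete multipartite with all parts of size $\le 2$, then $b_H(n)$ is polynomially bounded. Otherwise $b_H(n)\ge 2^{\lfloor n/6\rfloor}$ for all $n$.

**Proposition 3.** For $k\ge2$, $l\ge0$ and $H$ as in Theorem 1, $b_H(n)\ge c\,n^{\max\{k+l-1,\;3(k-1)/2\}}$ for some $c>0$ and all large $n$. So $f(k,l)$ must grow at least linearly in $k$ and $l$.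

**Theorem 4.** For every $\eta>0$: $b_{C_4}(n)=O_\eta(n^{7+\eta})$.

Theorem 1 is proved in Sections 2–8, Theorem 2 and Proposition 3 in Section 9, and Theorem 4 in Section 10.

## 2. Homological and combinatorial tools

**Notation.** $N(v)$ is the open neighborhood of $v$. For $P\subseteq V(G)$, $N_G(P)$ is the set of vertices outside $P$ adjacent to all of $P$, and $N_G(\emptyset)=V(G)$. $\alpha(G)$ is the independence number. For a vertex set $W$ we write $b(W)$ for $b(G[W])$ when $G$ is clear. $G\ast G'$ is the join: the disjoint union together with all edges between the two sides.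

**Definition (the graphs $O_i$).** $O_i=K_{2,\dots,2}$ with $i$ parts. An $O_i$ *in* $G$ is a set $P\subseteq V(G)$ with $G[P]\cong O_i$, and $G$ is *$O_i$-free* if it has none.

For example, $O_1$ is a pair of nonadjacent vertices, $O_2=C_4$, and $O_3$ is the graph of the octahedron. $O_0$ is the null graph, so every graph contains exactly one $O_0$, namely $\emptyset$. A graph is $O_1$-free exactly when it is a (possibly empty) clique. A graph on at most $n$ vertices contains at most $n^{2i}$ sets $P$ that are $O_i$'s.

Let $\widetilde C(G)$ be the augmented simplicial chain complex of $\mathrm{Cl}(G)$ over $\mathbb K$. Its basis is the set of all cliques, including $\emptyset$, which sits in degree $-1$. The null graph has $\widetilde C=\mathbb K$ in degree $-1$, so $b(\text{null})=1$. Always $b(G)\le 2^{|V(G)|}$, since there are at most $2^{|V(G)|}$ cliques. We care only about total dimensions, so degree shifts are harmless. When convenient we grade a clique $\sigma$ by $|\sigma|$.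

*Filtrations.* If $0=F_0\subseteq F_1\subseteq\dots\subseteq F_N=C$ are subcomplexes, then $\dim H(C)\le\sum_a\dim H(F_a/F_{a-1})$. Indeed, the long exact sequence of $0\to F_{a-1}\to F_a\to F_a/F_{a-1}\to0$ gives $\dim H(F_a)\le\dim H(F_{a-1})+\dim H(F_a/F_{a-1})$; now add up. In particular, a filtered complex whose graded pieces are all acyclic is acyclic.

*Deleting a vertex.* For every vertex $v$,
$$b(G)\le b(G-v)+b(G[N(v)]). \tag{2}$$
The quotient $\widetilde C(G)/\widetilde C(G-v)$ has as basis the cliques $\{v\}\cup\sigma$ with $\sigma\subseteq N(v)$ a clique. With $v$ first in the vertex order, $\partial(\{v\}\cup\sigma)=\sigma-\{v\}\cup\partial\sigma$, and $\sigma$ is zero in the quotient. So the quotient is $\widetilde C(G[N(v)])$ up to shift and sign, and the filtration bound applies.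

*Cliques and joins.*
$$b(G)=0\ \text{ if } G \text{ is a nonempty clique};\qquad b(G\ast G')=b(G)\,b(G'). \tag{3}$$
The first holds because $\mathrm{Cl}(G)$ is a full nonempty simplex. For the second, the cliques of $G\ast G'$ are the sets $\sigma\cup\sigma'$. Order $V(G)$ before $V(G')$ and grade by cardinality. Then $\partial(\sigma\cup\sigma')=\partial\sigma\cup\sigma'+(-1)^{|\sigma|}\sigma\cup\partial\sigma'$, which is the differential of $\widetilde C(G)\otimes\widetilde C(G')$, and the Künneth theorem over a field finishes. For example, $b(O_1)=1$ (two points), so $b(O_i)=1$.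

*Extending an $O_i$.* If $P$ is an $O_i$ in $G$ and $a\neq b$ in $N_G(P)$ are nonadjacent, then
$$P\cup\{a,b\}\text{ is an } O_{i+1}. \tag{4}$$
This is immediate from the definition, and it is used in almost every argument below.

**Lemma 2.1 (recursion).** Let $\beta:\mathbb N\to[1,\infty)$ be nondecreasing, $0<\theta<1$, $c\ge0$, $n_0\ge2$, and $\beta(n)\le n^c\beta(\lfloor n^\theta\rfloor)$ for $n\ge n_0$. Then $\beta(n)\le\beta(n_0)\,n^{c/(1-\theta)}$ for all $n\ge1$.

*Proof.* For $n<n_0$ this holds because $\beta$ is nondecreasing. For $n\ge n_0$ we have $1\le\lfloor n^\theta\rfloor<n$, so by induction $\beta(n)\le n^c\beta(n_0)n^{\theta c/(1-\theta)}=\beta(n_0)n^{c/(1-\theta)}$. $\square$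

So a loss of a fixed power of $n$ is affordable whenever $n$ shrinks to $n^\theta$. This is the budget we shall work with.

**Lemma 2.2 (few cliques).** Let $k,a\ge1$ be integers. An $O_k$-free graph $G$ with $\alpha(G)\le a$ is covered by at most $a^{2(k-1)}$ cliques; for $k=2$ by at most $a(a+1)/2$.

*Proof.* If $k=1$, then $G$ is a clique. Let $k\ge2$ and let $I$ be a maximum independent set, so $|I|\le a$. By maximality each vertex outside $I$ has a neighbor in $I$. For $x\in I$, the vertices whose only neighbor in $I$ is $x$ form, together with $x$, a clique. Indeed, if two of them, $y,y'$, were nonadjacent, $(I\setminus\{x\})\cup\{y,y'\}$ would be a larger independent set. This uses at most $a$ cliques. Every other vertex lies in $N(x)\cap N(x')$ for some distinct $x,x'\in I$. This set is $O_{k-1}$-free: an $O_{k-1}$ in it would extend by the nonadjacent pair $x,x'$ to an $O_k$, by (4). By induction the number of cliques is at most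
$$a+\binom a2a^{2(k-2)}\le a^{2(k-2)}\cdot\frac{a(a+1)}2\le a^{2(k-1)},$$
and for $k=2$ it is at most $a+\binom a2=\frac{a(a+1)}2$. $\square$

## 3. Small forbidden graphs by hand

If $H=K_1$, only the null graph qualifies and $b_H(n)=1$. If $H=O_1$, only cliques and the null graph qualify, and again $b_H(n)=1$.

If $H=K_l$, a graph without $H$ has only cliques with fewer than $l$ vertices, at most $(n+1)^{l-1}$ of them. So $b_H(n)\le(n+1)^{l-1}$ just by counting chains.

If $H=K_{2,1}$, the path on three vertices, a graph without induced $H$ is a disjoint union of cliques. With $q\ge1$ components its clique complex is $q$ disjoint simplices, so $b=q-1$. Hence $b_H(n)=\max(1,n-1)$ for all $n\ge1$.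

As soon as $k\ge1$, counting chains is hopeless: the clique $K_n$ contains no nonadjacent pair, yet it has $2^n$ cliques (and $b=0$ for $n\ge1$). We must use cancellation in homology.

Parts of size $3$ change the behavior completely. The join of $r$ copies of three isolated points has $b=2^r$ by (3), on $3r$ vertices. This is the graph $K_{3,\dots,3}$, and we return to it in Section 9.

One reduction settles the shape of the problem. The graph $H$ of Theorem 1 is an induced subgraph of $O_{k+l}$: delete one vertex from $l$ of the parts. So a graph without induced $H$ is $O_{k+l}$-free, and it suffices to bound $b(G)$ for $O_K$-free graphs.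

## 4. Counting $O_{k-1}$'s: a quasi-polynomial bound, and where it stalls

The sensible first approach is to iterate (2) and to choose the deleted vertex so that its link is simpler. Let $k\ge2$, let $G$ be $O_k$-free on at most $n$ vertices ($n\ge2$), and let $\Phi(G)$ be the number of $O_{k-1}$'s in $G$. While $\Phi\ge1$ and some $y$ has $\Phi(G[N(y)])\le\Phi(G)/2$, delete such a $y$ and pay $b(G[N(y)])$.

Can this get stuck with $\Phi\ge1$? Then every $y$ has $\Phi(G[N(y)])>\Phi/2$. Two nonadjacent vertices $y,y'$ would therefore have an $O_{k-1}$ in $N(y)\cap N(y')$, and (4) would give an $O_k$. So $G$ would be a clique, and a clique has no $O_{k-1}$, a contradiction. Hence the deletions continue until the graph is $O_{k-1}$-free.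

Let $g_k(n)$ be the maximum of $b$ over $O_k$-free graphs on at most $n$ vertices, and let $e$ be the least integer $\ge0$ with $\Phi(G)<2^e$. Each link has a strictly smaller value of $e$, so induction on $e$ gives
$$b(G)\le g_{k-1}(n)+n(n+1)^{e-1}g_{k-1}(n)\le(n+1)^e g_{k-1}(n)\qquad(e\ge1).$$
Since $\Phi\le n^{2(k-1)}$, we have $e\le2(k-1)\log_2n+1$, and $g_1(n)=1$. Hence
$$g_k(n)\le(n+1)^{k(k-1)\log_2n+k-1}.$$
This is quasi-polynomial, and the logarithm is the depth of the recursion. To reach a polynomial we would like links to lose a factor $s=n^\varepsilon$ instead of $2$, so that the depth is bounded. Then the argument does get stuck, and here is an example.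

*The stall.* Replace each vertex of $C_5$ by a clique of size $p\ge2$, with all edges between cliques of adjacent vertices. Call the result $C_5[p]$. It is $C_4$-free: two adjacent vertices of an induced $C_4$ have different closed neighborhoods inside the $C_4$, and two nonadjacent ones lie in different classes, so the four vertices would lie in four different classes and $C_5$ would contain an induced $C_4$. Here $k=2$ and $\Phi$ counts nonadjacent pairs: $\Phi=5p^2$. The link of a vertex consists of the rest of its class and the two neighboring classes, which are completely nonadjacent to each other, so $\Phi(G[N(y)])=p^2=\Phi/5$ for every $y$. No vertex loses a factor $s>5$, however large $p$ is.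

What does the stalled situation give us? If every $y$ has $\Phi(G[N(y)])>\Phi/s$, then an independent set has fewer than $s$ vertices (by the same double count), so by Lemma 2.2 the graph is covered by few cliques and thus contains large ones. But if we delete vertices of a large clique $Q$ one by one, the links contain the rest of $Q$ and may keep a constant share of the $O_{k-1}$'s.

Look again at $C_5[p]$, though. The link of $v$ is a cone: a second vertex of the class of $v$ is adjacent to everything else in $N(v)$. By (3), the link has $b=0$. The $O_1$'s counted in the link are all harmless, because they see another vertex of $Q$. So we should not count all $O_i$'s in the link; we should count those which do *not* see the rest of $Q$. Each such $O_i$ has only $v$ above it in $Q$, so it is charged to one $v$ only, and averaging over $Q$ gains a factor $|Q|$. The next section makes this precise.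

## 5. Capped pairs

**Definition (capped).** Let $U\subseteq V(G)$. An $O_i$ $P$ in $G$ is *capped* in $(G,U)$ if $N_G(P)\cap U\neq\emptyset$; a vertex of this set *caps* $P$. The pair $(G,U)$ is *$j$-capped* if every $O_i$ in $G$ with $i\ge j$ is capped. For $j\ge1$ let $\varphi_{j-1}(G,U)$ be the number of uncapped $O_{j-1}$'s in $G$.

Being $j$-capped implies being $(j+1)$-capped. If $G$ is $O_K$-free, every pair $(G,U)$ is $K$-capped, vacuously. Three examples:

- $(G,\{u\})$ is $0$-capped if and only if $u$ is adjacent to all other vertices. If $u$ is adjacent to all, it lies in no $O_i$ with $i\ge1$ and caps every $O_i$. Conversely, if $u\not\sim v$ with $v\ne u$, then $\{u,v\}$ is an $O_1$ that $u$ does not cap. So $0$-capped pairs generalize cones.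
- $(C_5,V(C_5))$ is $0$-capped: $\emptyset$ is capped by any vertex, each nonadjacent pair has a common neighbor, and there is no $O_2$. Here $b(C_5)=1$, so a $0$-capped pair need not have $b=0$.
- In the cycle $a,b,c,d$ with $U=\{a\}$, the pair $\{b,d\}$ is capped by $a$, while $\{a,c\}$ and the whole $O_2$ are uncapped. So the pair is $3$-capped, not $2$-capped, and $\varphi_0=0$, $\varphi_1=\varphi_2=1$.

**Lemma 5.1.** Let $(G,U)$ be $j$-capped.

(a) If $v\in V(G)\setminus U$, then $(G[N(v)],U\cap N(v))$ is $j$-capped. Hence so is $(G[N(v)],U')$ whenever $U\cap N(v)\subseteq U'\subseteq N(v)$.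

(b) Let $j\ge1$, let $Q\subseteq V(G)\setminus U$ be a clique, and put $U_v=(U\cup Q)\cap N(v)$ for $v\in Q$. Then
$$\sum_{v\in Q}\varphi_{j-1}(G[N(v)],U_v)\le\varphi_{j-1}(G,U).$$

*Proof.* (a) The point is that a cap may be lost when we pass to $N(v)$, but then it can be replaced. Let $P\subseteq N(v)$ be an $O_i$ with $i\ge j$, and let $u\in N_G(P)\cap U$; then $u\ne v$ as $v\notin U$. If $u\sim v$, then $u\in U\cap N(v)$ caps $P$ in the new pair. If $u\not\sim v$, then $u$ and $v$ are nonadjacent vertices of $N_G(P)$, so $P\cup\{u,v\}$ is an $O_{i+1}$ by (4). It is capped by some $u'\in U$, and $u'$ is adjacent to $v$ and to all of $P$. So $u'\in U\cap N(v)$ caps $P$. Enlarging the second entry keeps all caps.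

(b) Let $P\subseteq N(v)$ be an $O_{j-1}$ that is uncapped in $(G[N(v)],U_v)$. First, $P$ is uncapped in $(G,U)$. Suppose some $u\in U$ caps $P$ in $G$; then $u\neq v$. If $u\sim v$, then $u\in U_v$ caps $P$, a contradiction. If $u\not\sim v$, then $P\cup\{u,v\}$ is an $O_j$ by (4), hence capped by some $u'\in U\cap N(v)\subseteq U_v$, which then caps $P$, a contradiction. Second, $N_G(P)\cap Q=\{v\}$. Certainly $v\in N_G(P)$; and if $v'\in Q\setminus\{v\}$ were in $N_G(P)$, then $v'\in Q\cap N(v)\subseteq U_v$ would cap $P$, a contradiction. So $P$ is one of the sets counted by $\varphi_{j-1}(G,U)$, and it determines $v$. Each $P$ is counted for at most one $v$. $\square$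

Only part (b) makes progress, and only for the *top* uncapped level $j-1$. The plan is: push the level down until the pair is $0$-capped, and then use topology. We do the topology first.

## 6. The homology of a $0$-capped pair

Let $(G,U)$ be $0$-capped and $Y=V(G)\setminus U$. For a clique $\sigma\subseteq Y$, possibly empty, put $U_\sigma=U\cap N_G(\sigma)$, so $U_\emptyset=U$. Apply Lemma 5.1(a) successively to the elements of $\sigma$: each next element lies in the current neighborhood and outside the current second entry. We see that $(G[N_G(\sigma)],U_\sigma)$ is $0$-capped. Since $\emptyset$, the $O_0$, is capped there,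
$$U_\sigma\neq\emptyset\quad\text{for every clique }\sigma\subseteq Y. \tag{5}$$

**Definition (the graphs $M_W$).** Let $\mathcal W=\{U_\sigma:\sigma\subseteq Y\text{ a clique}\}$. For $W\in\mathcal W$ put $Y_W=\{y\in Y:W\subseteq N(y)\}$ and $Z_W=U\setminus W$. Let $M_W$ be the graph on $Y_W\cup Z_W$ obtained from $G[Y_W\cup Z_W]$ by making $Z_W$ a clique.

*Example.* Let $U=\{u_1,\dots,u_5\}$ span a $C_5$ in this cyclic order, and add a vertex $y$ adjacent to $u_1,u_2,u_3$. The new nonadjacent pairs $\{y,u_4\}$, $\{y,u_5\}$ have the common neighbors $u_3$ and $u_1$, one each, so they are capped and lie in no $O_2$. The pair $\{u_1,u_3\}$ has common neighbors $u_2,y$, which are adjacent, and every other nonadjacent pair in $U$ has just one common neighbor. So there is no $O_2$, and $(G,U)$ is $0$-capped. Here $\mathcal W=\{U,\{u_1,u_2,u_3\}\}$. For $W=U$ the graph $M_W$ is null, and $b(W)b(M_W)=1\cdot1$. For $W=\{u_1,u_2,u_3\}$, a path, $b(W)=0$; the graph $M_W$ is the edge $u_4u_5$ plus the isolated vertex $y$, and $b(M_W)=1$. The sum of the products is $1$. Indeed $b(G)=1$: the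 link of $y$ is a contractible path, so adding $y$ to the $C_5$ does not change the homology.

**Lemma 6.1.** $b(G)\le\sum_{W\in\mathcal W}b(W)\,b(M_W)$. In particular, if $U$ is a clique, then $b(G)=0$.

*Proof.* **Step 1: filter by the set $U_\sigma$.** The aim is to split $\widetilde C(G)$ into pieces that are tensor products. The cliques of $G$ are the sets $\sigma\cup\tau$ with $\sigma\subseteq Y$ a clique and $\tau\subseteq U_\sigma$ a clique. List $\mathcal W$ as $W_1,\dots,W_N$ with larger sets before smaller ones, and let $F_a$ be spanned by the $\sigma\cup\tau$ with $U_\sigma\in\{W_1,\dots,W_a\}$. Deleting an element of $\tau$ does not change $U_\sigma$. Deleting elements of $\sigma$ can only enlarge $U_\sigma$, so it stays the same or becomes a strictly larger set, which comes earlier in the list. Hence $F_a$ is a subcomplex.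

Let $W=W_a$ and let $D_W$ be the complex spanned by $\{\sigma:U_\sigma=W\}$, where faces $\sigma'$ with $U_{\sigma'}\supsetneq W$ are set to zero. Precisely, all cliques $\sigma\subseteq Y_W$ satisfy $U_\sigma\supseteq W$, every $\sigma$ with $U_\sigma=W$ lies in $Y_W$, and $D_W$ is the quotient of $\widetilde C(G[Y_W])$ by the subcomplex spanned by the cliques $\sigma\subseteq Y_W$ with $U_\sigma\supsetneq W$. Order the vertices of $Y$ before those of $U$. Then $F_a/F_{a-1}$, with basis $\{\sigma\cup\tau:U_\sigma=W,\ \tau\subseteq W\text{ a clique}\}$, is $D_W\otimes\widetilde C(G[W])$ up to a shift. By the filtration bound and Künneth,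
$$b(G)\le\sum_{W\in\mathcal W}\dim H(D_W)\,b(W).$$

**Step 2: recognize $D_W$ as the homology of a clique complex.** We want $\dim H(D_W)=b(M_W)$, so that the second factor is again of the kind we study. If $Z_W=\emptyset$, then $W=U$, every clique $\sigma\subseteq Y_W$ has $U_\sigma=U=W$, and $D_W=\widetilde C(G[Y_W])=\widetilde C(M_W)$.

Let $Z_W\ne\emptyset$. As $Z_W$ is a clique of $M_W$, the cliques of $M_W$ are the sets $\sigma\cup\zeta$ with $\sigma\subseteq Y_W$ a clique and $\zeta$ *any* subset of $N_Z(\sigma):=Z_W\cap N_G(\sigma)$. Let $S$ be the span of those with $N_Z(\sigma)\ne\emptyset$. Shrinking $\sigma$ enlarges $N_Z(\sigma)$, so $S$ is a subcomplex. Filter $S$ by $|\sigma|$. The graded pieces are direct sums, over $\sigma$, of shifted augmented chain complexes of full simplices on the nonempty sets $N_Z(\sigma)$, so they are acyclic and $S$ is acyclic. Hence $b(M_W)=\dim H(\widetilde C(M_W)/S)$. The quotient is spanned by the $\sigma\subseteq Y_W$ with $N_Z(\sigma)=\emptyset$ (then $\zeta=\emptyset$), that is, with $U_\sigma\subseteq W$, that is, with $U_\sigma=W$.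 The faces that vanish are those with $U_{\sigma'}\supsetneq W$. So the quotient is $D_W$.

**Step 3: the case of a clique.** If $U$ is a clique, every $W\in\mathcal W$ is a clique, nonempty by (5), so $b(W)=0$ by (3). $\square$

Two things could spoil the use of Lemma 6.1: too many sets $W$, or graphs $M_W$ which, because of the added edges, are no longer $O_K$-free. Both are controlled if $U$ is a union of few cliques.

**Lemma 6.2.** Suppose in addition that $G$ is $O_K$-free, $|V(G)|\le n$, and $U$ is a union of at most $D$ cliques ($D,K\ge1$). Then (i) $|\mathcal W|\le(n+1)^{(K-1)D}$; (ii) each $M_W$ is $O_{2DK}$-free.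

*Proof.* Let $U^1,\dots,U^D$ be the cliques, some possibly empty.

(i) The aim is to encode $U_\sigma$ by few vertices. For a clique $\sigma\subseteq Y$ and each $i$ choose an inclusion-minimal $\sigma_i\subseteq\sigma$ with
$$\bigcup_{y\in\sigma_i}\bigl(U^i\setminus N(y)\bigr)=U^i\setminus N_G(\sigma).$$
By minimality each $y\in\sigma_i$ has some $u_y\in U^i$ with $u_y\not\sim y$ and $u_y\sim y'$ for all $y'\in\sigma_i\setminus\{y\}$. The $u_y$ are therefore distinct; they are pairwise adjacent, lying in the clique $U^i$; and the $y$ are pairwise adjacent, lying in $\sigma$. So the pairs $\{y,u_y\}$ form an $O_{|\sigma_i|}$, and $|\sigma_i|\le K-1$. There are at most $(n+1)^{K-1}$ sets of at most $K-1$ vertices, and $(\sigma_1,\dots,\sigma_D)$ determines $U_\sigma=\bigcup_i(U^i\cap N_G(\sigma))$.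

(ii) Suppose $M_W$ contains an $O_r$ with $r=2DK$. As $Z_W$ is a clique of $M_W$, each of the $r$ nonadjacent pairs has at most one vertex in $Z_W$. If at least $DK\ge K$ pairs avoid $Z_W$, they lie in $Y_W$, where $M_W$ and $G$ agree, and give an $O_K$ in $G$, a contradiction. Otherwise more than $DK$ pairs have exactly one vertex in $Z_W\subseteq U$, so at least $K$ of these have their $Z_W$-vertices in a common $U^i$. These $Z_W$-vertices are pairwise adjacent in $G$ as well, so on the vertices of these pairs adjacency in $M_W$ and in $G$ agrees. Again $G$ contains an $O_K$, a contradiction. $\square$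

## 7. Descending to $0$-capped pairs

Now we push an arbitrary $O_K$-free graph down to $0$-capped pairs in a bounded number of rounds. We need a region $X$ in which large sets contain cliques of size $m=n^{\text{const}}$, so that averaging over such a clique gains a factor $m$.

**Lemma 7.1 (descent).** Let $n\ge2$, $0<\delta\le1$, $K\ge1$, $m\ge\max(2,n^\delta)$ an integer, $D=\lceil K^2/\delta\rceil$. Let $G$ be $O_K$-free with $|V(G)|\le n$. Let $X\subseteq V(G)$ and let $R\ge1$ be such that every subset of $X$ with at least $R$ elements contains a clique of size $m$. Let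

- $A$ be the maximum of $b(G')$ over $0$-capped pairs $(G',U')$ with $G'$ an induced subgraph of $G$ and $U'\subseteq X\cap V(G')$ a union of at most $D$ cliques of size $\le m$ ($A=0$ if there are none);
- $B$ be the maximum of $b(G'')$ over induced subgraphs $G''$ of $G$ with $|V(G'')\cap X|<R+Dm$.

Then $b(G)\le(n+1)^D\max(A,B)$.

*Proof.* **Step 1: a potential with at most $D$ levels.** We want an integer $d(G',U')\le D$ that vanishes exactly for $0$-capped pairs and drops when we pass to a suitable link. For real $\varphi\ge1$ let $e(\varphi)\ge1$ be the least integer $e$ with $\varphi<m^e$, and put $e_i=e(n^{2i})$. Since $n\le m^{1/\delta}$, we have $n^{2i}\le m^{2i/\delta}$, so $1\le e_i\le 2i/\delta+1$ and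
$$\sum_{i<K}e_i\le\frac{K(K-1)}\delta+K\le\frac{K^2}\delta\le D,$$
where we used $\delta\le1$.

For a pair $(G',U')$ with $G'$ an induced subgraph of $G$ and $U'\subseteq V(G')$, let $j\le K$ be minimal such that it is $j$-capped. Put $d(G',U')=0$ if $j=0$, and otherwise
$$d(G',U')=e(\varphi_{j-1}(G',U'))+\sum_{i<j-1}e_i .$$
Here $\varphi_{j-1}\ge1$: the pair is $j$-capped but not $(j-1)$-capped, so some $O_{j-1}$ is uncapped. Since $e\ge1$, $d(G',U')=0$ if and only if the pair is $0$-capped. The first term measures the number of uncapped $O_{j-1}$'s on the scale of powers of $m$; the sum reserves room for all lower levels, where nothing has been controlled yet. Since $\varphi_{j-1}\le n^{2(j-1)}$,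
$$\text{every } j\text{-capped pair has } d\le\sum_{i<j}e_i \tag{6}$$
(also when $j$ is not minimal, as the sum grows with $j$). In particular $d(G,\emptyset)\le D$.

**Step 2: deleting a vertex does not raise $d$.** Suppose $d(G',U')\ge1$ with $j$ as above, and let $v\in V(G')\setminus U'$. Then $d(G'-v,U')\le d(G',U')$. For every $O_i$ of $G'-v$ that is capped by $U'$ in $G'$ is still capped, so $(G'-v,U')$ is $j$-capped and $\varphi_{j-1}$ does not increase. If $\varphi_{j-1}$ is still $\ge1$, then $j$ is unchanged and $e(\cdot)$ does not increase. If it becomes $0$, the pair is $(j-1)$-capped, and (6) gives $d\le\sum_{i<j-1}e_i\le d(G',U')$.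

**Step 3: a good link lowers $d$.** Suppose $d(G',U')\ge1$ with $j$ as above, and let $Q\subseteq V(G')\setminus U'$ be a clique of size $m$. We claim that some $v\in Q$ satisfies
$$d\bigl(G'[N(v)],(U'\cup Q)\cap N(v)\bigr)\le d(G',U')-1 .$$
By Lemma 5.1(a) these pairs are $j$-capped for all $v\in Q$. By Lemma 5.1(b) and averaging over the $m$ elements of $Q$, some $v$ has new $\varphi_{j-1}\le\varphi_{j-1}(G',U')/m$. If the new $\varphi_{j-1}$ is $0$, the new pair is $(j-1)$-capped and by (6) its $d$ is at most $\sum_{i<j-1}e_i\le d(G',U')-1$. If it is $\ge1$, then $j$ is unchanged, and from $\varphi_{j-1}(G',U')<m^e$ the new value is $<m^{e-1}$, so $e(\cdot)$ drops by at least $1$.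

**Step 4: the induction on $d$.** We show the following claim. *If $d(G',U')\le d\le D$ and $U'\subseteq X\cap V(G')$ is a union of at most $D-d$ cliques of size $\le m$, then $b(G')\le(n+1)^d\max(A,B)$.* The number of cliques in $U'$ is tied to $d$, so that we never use more than $D$ of them.

If $d=0$, the pair is $0$-capped and $b(G')\le A$. Let $d\ge1$. Start with $G'_0=G'$. Given $G'_i$, with $U'\subseteq V(G'_i)$ and $d(G'_i,U')\le d$, exactly one of the following applies.

- $(G'_i,U')$ is $0$-capped. Stop; $b(G'_i)\le A$.
- It is not, and $|(X\cap V(G'_i))\setminus U'|<R$. Stop; as $|U'|\le Dm$, we have $|V(G'_i)\cap X|<R+Dm$ and $b(G'_i)\le B$.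
- Otherwise $(X\cap V(G'_i))\setminus U'$ contains a clique $Q$ of size $m$. Choose $v\in Q$ as in Step 3, and set $G'_{i+1}=G'_i-v$.

In the third case $d(G'_{i+1},U')\le d$ by Step 2. The pair on $G'_i[N(v)]$ has $d$-value at most $d-1$, and its second entry $(U'\cup Q)\cap N(v)$ is a union of at most $D-(d-1)$ cliques of size $\le m$ in $X$. So by induction $b(G'_i[N(v)])\le(n+1)^{d-1}\max(A,B)$. There are at most $n$ deletions, so by (2)
$$b(G')\le\bigl(1+n(n+1)^{d-1}\bigr)\max(A,B)\le(n+1)^d\max(A,B).$$

The lemma is the claim for $(G,\emptyset)$ and $d=D$. $\square$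

If $X$ is itself a clique, the $0$-capped pairs contribute nothing at all.

**Lemma 7.2 (clique reduction).** With $n,\delta,K,m,D,G$ as in Lemma 7.1 and $T$ a clique of $G$: $b(G)\le(n+1)^D\max b(G'')$ over induced subgraphs $G''$ with $|V(G'')\cap T|<(D+1)m$.

*Proof.* Apply Lemma 7.1 with $X=T$, $R=m$. Every $U'\subseteq T$ is a clique, so $A=0$ by Lemma 6.1. And $B$ is the maximum over $|V(G'')\cap T|<m+Dm$. $\square$

So at polynomial cost any single clique can be shrunk to about $n^\delta$ vertices. Boundedly many cliques can therefore be shrunk, one after another. The remaining issue is that an $O_k$-free graph with small $\alpha$ needs $n^{\text{const}}$ cliques, not boundedly many, so the term $A$ has to be faced.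

## 8. The induction on $k$

In Lemma 6.1, a set $W$ with $b(W)\ne0$ is not a clique. So it contains a nonadjacent pair $w,w'$, and $Y_W\subseteq N(w)\cap N(w')$ loses one level: it is $O_{k-1}$-free if $G$ is $O_k$-free. This suggests induction on $k$. But $M_W$ also contains the clique $Z_W$, and it is only $O_{2DK}$-free as a whole. The induction class must allow for both.

**Definition (the class $\mathcal G(k,h,K)$).** For $k\ge1$, $h\ge0$, $K\ge1$, $\mathcal G(k,h,K)$ is the class of $O_K$-free graphs $G$ with a partition $V(G)=X\sqcup T$ such that $G[X]$ is $O_k$-free and $T$ is a union of at most $h$ cliques. $\beta_{k,h,K}(n)$ is the maximum of $b(G)$ over its members with at most $n$ vertices.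

For example, every $O_K$-free graph is in $\mathcal G(K,0,K)$, with $T=\emptyset$. The cycle $C_5$ is in $\mathcal G(1,2,2)$: take an edge as $X$ and cover the other three vertices by an edge and a vertex. The class is closed under induced subgraphs and contains the null graph, so $1\le\beta_{k,h,K}(n)\le2^n$. The function $\beta_{k,h,K}$ is nondecreasing in $n$.

**Theorem 8.1.** For all $k\ge1$, $h\ge0$, $K\ge1$ there is $C$, independent of $\mathbb K$, with $\beta_{k,h,K}(n)\le n^C$ for all $n\ge2$.

*Proof.* It suffices to show
$$\beta_{k,h,K}(n)\le n^c\,\beta_{k,h,K}(\lfloor n^{2/3}\rfloor)\quad\text{for all } n\ge n_0, \tag{7}$$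
where $c$ and $n_0\ge2$ depend only on $k,h,K$. Then Lemma 2.1 with $\theta=\frac23$ gives $\beta_{k,h,K}(n)\le2^{n_0}n^{3c}\le n^{n_0+3c}$ for $n\ge2$. We prove (7) by induction on $k$, for all $h,K$ simultaneously. Fix $\delta=\frac14$, $m=\lceil n^{1/4}\rceil$, $D=4K^2=\lceil K^2/\delta\rceil$, with $n\ge2$ large; so $m\ge2$.

**The case $k=1$.** Here $X$ is a clique, so $G$ is covered by $h+1$ cliques. Apply Lemma 7.2 to them one after another, always with the same $n,m$, to induced subgraphs of $G$. In the end each of the $h+1$ cliques has at most $(D+1)m$ vertices, and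
$$\beta_{1,h,K}(n)\le(n+1)^{(h+1)D}\,\beta_{1,h,K}\bigl((h+1)(D+1)m\bigr).$$
The last argument is at most $n^{2/3}$ for large $n$, since $m\le2n^{1/4}$. With $n+1\le n^2$ this is (7).

**The case $k\ge2$.** Write $\beta=\beta_{k,h,K}$. Let $G\in\mathcal G(k,h,K)$ with $|V(G)|\le n$, with partition $X\sqcup T$, $T=T_1\cup\dots\cup T_h$ a union of cliques.

**Step 1: make $T$ small.** Apply Lemma 7.2 to $T_1,\dots,T_h$ successively: $b(G)\le(n+1)^{hD}\max b(G_1)$, where the maximum is over the family $\mathcal F$ of induced subgraphs $G_1$ of $G$ with $|V(G_1)\cap T_i|\le(D+1)m$ for all $i$. This family is closed under induced subgraphs.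

**Step 2: make $\alpha$ on $X$ small.** This is the counting argument of Section 4 with factor $n^\varepsilon$ in place of $2$; where it stalls, it gives small $\alpha$. Put
$$\varepsilon=\frac1{8(k-1)},\qquad s=n^\varepsilon>1,\qquad J=\lfloor2(k-1)/\varepsilon\rfloor+1 .$$
For $G_1\in\mathcal F$ let $X_1=X\cap V(G_1)$ and let $\Phi(G_1)$ be the number of $O_{k-1}$'s in $G[X_1]$. $\Phi$ does not increase on passing to induced subgraphs. Let $\rho$ be the maximum of $b(G_1)$ over $G_1\in\mathcal F$ with $\alpha(G[X_1])\le s$; the null graph shows $\rho\ge1$. We claim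
$$b(G_1)\le(n+1)^J\max(\beta_{k-1,h,K}(n),\rho)\qquad(G_1\in\mathcal F). \tag{8}$$

Let $J(0)=0$, and for $\Phi\ge1$ let $J(\Phi)\ge1$ be the least integer $e$ with $\Phi<s^e$. $J(\cdot)$ is nondecreasing, and $J(\Phi(G_1))\le J$ because $\Phi(G_1)\le n^{2(k-1)}=s^{2(k-1)/\varepsilon}<s^J$. We prove (8) with $J(\Phi(G_1))$ in place of $J$, by induction on this number.

If $\Phi(G_1)=0$, then $G[X_1]$ is $O_{k-1}$-free, so $G_1\in\mathcal G(k-1,h,K)$ and $b(G_1)\le\beta_{k-1,h,K}(n)$. Let $\Phi(G_1)\ge1$. Delete vertices one at a time: while the current graph $G_i$ has $\Phi(G_i)\ge1$ and some $y\in X\cap V(G_i)$ with $\Phi(G_i[N(y)])\le\Phi(G_i)/s$, delete such a $y$. By (2) each deletion costs $b(G_i[N(y)])$, where $G_i[N(y)]\in\mathcal F$ and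
$$J(\Phi(G_i[N(y)]))\le J(\Phi(G_i))-1\le J(\Phi(G_1))-1 .$$
So the induction hypothesis applies to it.

At the end there are two possibilities. If $\Phi(G_i)=0$, then $b(G_i)\le\beta_{k-1,h,K}(n)$. Otherwise $\Phi:=\Phi(G_i)\ge1$ and every $y\in X_i:=X\cap V(G_i)$ has $\Phi(G_i[N(y)])>\Phi/s$. Let $y_1,\dots,y_r\in X_i$ ($r\ge1$) be independent. An $O_{k-1}$ in $G[X_i]$ is contained in $N(y_a)$ for at most one $a$, since otherwise (4) gives an $O_k$ in $G[X]$. So $r\Phi/s<\Phi$ and $r<s$. Hence $\alpha(G[X_i])\le s$ and $b(G_i)\le\rho$.

There are at most $n$ deletions. With $e=J(\Phi(G_1))\ge1$ we get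
$$b(G_1)\le\bigl(1+n(n+1)^{e-1}\bigr)\max(\beta_{k-1,h,K}(n),\rho)\le(n+1)^e\max(\beta_{k-1,h,K}(n),\rho).$$

**Step 3: bound $\rho$ by the descent lemma.** Let $G_1\in\mathcal F$ with $\alpha(G[X_1])\le s$. We need cliques in $X_1$. By Lemma 2.2 with $a=\lfloor s\rfloor\ge1$, every subset of $X_1$ is covered by at most $s^{2(k-1)}=n^{1/4}$ cliques. So every subset with at least $R:=\lceil n^{1/4}m\rceil$ elements contains a clique of size $m$. Lemma 7.1, applied to $G_1$ with $X_1$ in the role of $X$, gives
$$b(G_1)\le(n+1)^D\max(A,B).$$

**Step 4: the term $B$.** Here the whole graph has become small. A graph $G''$ counted in $B$ has $|V(G'')\cap X_1|<R+Dm$, and it meets each $T_i$ in at most $(D+1)m$ vertices. So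
$$|V(G'')|\le R+Dm+h(D+1)m\le n^{2/3}$$
for large $n$, since $R\le2n^{1/2}+1$ and $m\le2n^{1/4}$. Hence $B\le\beta(\lfloor n^{2/3}\rfloor)$.

**Step 5: the term $A$.** Here $k$ drops. Let $(G',U)$ be $0$-capped with $G'$ an induced subgraph of $G_1$ and $U\subseteq X_1$ a union of at most $D$ cliques of size $\le m$. By Lemmas 6.1 and 6.2, applied to $G'$,
$$b(G')\le\sum_{W\in\mathcal W}b(W)\,b(M_W),\qquad|\mathcal W|\le(n+1)^{(K-1)D}.$$
The first factor is small because $W\subseteq U$ has at most $Dm$ vertices: $b(W)\le\beta(Dm)\le\beta(\lfloor n^{2/3}\rfloor)$ for large $n$.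

For the second factor, suppose $b(W)\neq0$. The set $W$ is nonempty by (5), so by (3) it is not a clique and contains nonadjacent $w\ne w'$ in $U\subseteq X$. Then $Y_W\cap X\subseteq N(w)\cap N(w')\cap X$ is $O_{k-1}$-free, since otherwise (4) gives an $O_k$ in $G[X]$. Moreover $Y_W\cap T$ is a union of at most $h$ cliques, $Z_W$ is one clique of $M_W$, and $M_W$ is $O_{2DK}$-free. On $Y_W$ the graphs $M_W$ and $G$ agree, so the partition
$$V(M_W)=(Y_W\cap X)\sqcup\bigl((Y_W\cap T)\cup Z_W\bigr)$$
shows $M_W\in\mathcal G(k-1,h+1,2DK)$, and $b(M_W)\le\beta_{k-1,h+1,2DK}(n)$. Therefore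
$$A\le(n+1)^{(K-1)D}\,\beta(\lfloor n^{2/3}\rfloor)\,\beta_{k-1,h+1,2DK}(n).$$

**Step 6: put the pieces together.** All the $\beta$'s are $\ge1$, so maxima are bounded by products. For large $n$,
$$\beta(n)\le(n+1)^{hD+J+D+(K-1)D}\;\beta_{k-1,h,K}(n)\;\beta_{k-1,h+1,2DK}(n)\;\beta(\lfloor n^{2/3}\rfloor).$$
The numbers $D,J,2DK$ depend only on $k,K$. By the induction hypothesis for $k-1$, with both parameter pairs $(h,K)$ and $(h+1,2DK)$, the right side is at most $n^c\beta(\lfloor n^{2/3}\rfloor)$ with $c=c(k,h,K)$. This is (7). All constants and thresholds are independent of $\mathbb K$. $\square$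

*Proof of Theorem 1.* As noted in Section 3, a graph without induced $H$ is $O_{k+l}$-free, so it lies in $\mathcal G(k+l,0,k+l)$. Hence $b_H(n)\le\beta_{k+l,0,k+l}(n)\le n^C<n^{C+1}$ for $n\ge2$. Take $f=C+1$ and $N=2$. $\square$

## 9. Exponential growth for all other $H$, and lower bounds on the exponent

*Proof of Theorem 2.* The first part is Theorem 1. For the second we need a graph with large $b$ in each of two cases.

**Case 1: $H$ is not complete multipartite.** Induced subgraphs of complete multipartite graphs are complete multipartite, so $K_{3,\dots,3}$ with $\lfloor n/3\rfloor$ parts has no induced $H$. It is the join of $\lfloor n/3\rfloor$ copies of three isolated points, each with $b=2$, so by (3) its $b$ equals $2^{\lfloor n/3\rfloor}\ge2^{\lfloor n/6\rfloor}$.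

**Case 2: $H$ is complete multipartite with a part of size $\ge3$.** Then $\alpha(H)\ge3$. The prism (two triangles joined by a perfect matching) has $\alpha=2$. Its clique complex is two filled triangles joined by three edges. It is connected; the two triangles share no edge, so there are no $2$-cycles; and its Euler characteristic is $6-9+2=-1$. So $\dim\widetilde H_1=2$ and $b=2$. The independence number of a join is the maximum over the factors. Hence the join of $\lfloor n/6\rfloor$ prisms has $\alpha\le2$, thus no induced $H$, and $b=2^{\lfloor n/6\rfloor}$ by (3). For $n<6$ the join is the null graph with $b=1$. $\square$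

*Proof of Proposition 3.* **First exponent.** We show $b_H(n)\ge c\,n^{k+l-1}$. The complete $(k+l-1)$-partite graph with all parts of size $\lfloor n/(k+l-1)\rfloor$ contains no $K_{k+l}$, whereas $H$ does. So it has no induced $H$, and by (3)
$$b=\Bigl(\Bigl\lfloor\frac n{k+l-1}\Bigr\rfloor-1\Bigr)^{k+l-1}.$$

**Second exponent.** We show $b_H(n)\ge c'\,n^{3(k-1)/2}$. Take the join of $k-1$ graphs without induced $C_4$ on at most $\lfloor n/(k-1)\rfloor$ vertices, each attaining $b_{C_4}(\lfloor n/(k-1)\rfloor)$. In an $O_k$ every nonadjacent pair lies in one factor of the join, so some factor would contain two of the $k$ pairs, an induced $C_4$. So the join is $O_k$-free. Since $O_k$ is an induced subgraph of $H$, the join has no induced $H$. By (3) and the lower bound $b_{C_4}(n)>cn^{3/2}$ quoted in (1), $b\ge c'n^{3(k-1)/2}$ for large $n$. $\square$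

## 10. Forbidding $C_4$: exponent $7+\eta$

Here "$C_4$-free" means without induced $C_4=O_2$. For $C_4$-free graphs we can delete a whole clique at once, and this yields an explicit exponent. Throughout, $G$ is $C_4$-free, $Q\neq\emptyset$ is a clique of $G$, $Y_v=N(v)\setminus Q$ for $v\in Q$, and $Y=\bigcup_{v\in Q}Y_v$.

**Lemma 10.1.** (i) If $\emptyset\neq S\subseteq Q$ and $\tau\subseteq\bigcup_{v\in S}Y_v$ is a clique, then $\tau\subseteq Y_v$ for some $v\in S$. So $\mathrm{Cl}(G[\bigcup_{v\in S}Y_v])=\bigcup_{v\in S}\mathrm{Cl}(G[Y_v])$.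

(ii) $b(G)\le b(G-Q)+b(Y)$.

(iii) There is $S\subseteq Q$ with $|S|\le\alpha(G)$ and $Y=\bigcup_{v\in S}Y_v$.

(iv) Let $S$ be as in (iii). If $S\ne\emptyset$, then $b(Y)$ is at most a sum of at most $2|S|$ numbers $b(G[Y'])$, each with $Y'\subseteq N(v)$ for some $v\in S$. If $S=\emptyset$, then $b(Y)=1$.

(v) A $C_4$-free graph covered by $q$ cliques has $b\le2^q$.

*Proof.* (i) For adjacent $y,y'\in\tau$ the sets $N(y)\cap S$ and $N(y')\cap S$ are nested. Otherwise some $v\in(N(y)\setminus N(y'))\cap S$ and $w\in(N(y')\setminus N(y))\cap S$ give an induced $C_4$ $v,y,y',w$. So the sets $N(y)\cap S$, $y\in\tau$, form a finite chain of nonempty sets, and the smallest one is their intersection. Any $v$ in it has $\tau\subseteq Y_v$. For $\tau=\emptyset$ any $v\in S$ works.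

(ii) We cover $\mathrm{Cl}(G)$ by $\mathrm{Cl}(G-Q)$ and an acyclic complex. Let $\mathcal C$ be the complex of all $\zeta\cup\tau$ with $\tau\subseteq V(G)\setminus Q$ a clique (possibly empty), $N_G(\tau)\cap Q\ne\emptyset$, and $\zeta\subseteq N_G(\tau)\cap Q$. It is acyclic: filter by $|\tau|$; the graded pieces are sums of shifted augmented chain complexes of full nonempty simplices. A clique of $G$ meeting $Q$ lies in $\mathcal C$, so $\mathcal C\cup\mathrm{Cl}(G-Q)=\mathrm{Cl}(G)$. The intersection $\mathcal C\cap\mathrm{Cl}(G-Q)$ consists of the cliques $\tau$ contained in some $Y_v$, $v\in Q$; by (i) with $S=Q$ it is $\mathrm{Cl}(G[Y])$. The reduced (augmented) Mayer–Vietoris sequence gives $b(G)\le0+b(G-Q)+b(Y)$.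

(iii) Take $S$ minimal with $Y=\bigcup_{v\in S}Y_v$, and private vertices $y_v\in Y_v\setminus\bigcup_{w\in S\setminus\{v\}}Y_w$. If $y_v\sim y_w$ with $v\neq w$, then $v,y_v,y_w,w$ is an induced $C_4$. So $\{y_v:v\in S\}$ is an independent set of size $|S|$.

(iv) If $S=\emptyset$, then $Y=\emptyset$ and $b(Y)=1$. Otherwise write $S=\{v_1,\dots,v_r\}$ and $A_t=\bigcup_{i\le t}Y_{v_i}$. By (i), $\mathrm{Cl}(G[A_t])=\mathrm{Cl}(G[A_{t-1}])\cup\mathrm{Cl}(G[Y_{v_t}])$ for $t\ge2$, with intersection $\mathrm{Cl}(G[A_{t-1}\cap Y_{v_t}])$. Mayer–Vietoris gives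
$$b(A_t)\le b(A_{t-1})+b(Y_{v_t})+b(A_{t-1}\cap Y_{v_t}).$$
Sum over $t$, starting from $A_1=Y_{v_1}$: there are $2r-1$ terms, each with vertex set in some $N(v_t)$.

(v) Induct on $q$. For $q=0$ the graph is null and $b=1$. For $q\ge1$ we may assume that one of the cliques, $Q$, is nonempty and, if some clique is empty, use $q-1$ instead. Both $G-Q$ and $G[Y]$ are covered by $q-1$ cliques, so (ii) gives $b\le2\cdot2^{q-1}$. $\square$

*Proof of Theorem 4.* Let $\bar e$ denote the number of nonadjacent pairs of vertices. Fix $n\ge1$, and for real $\varphi\ge0$ let $T(\varphi)\ge1$ be the maximum of $b$ over $C_4$-free graphs with at most $n$ vertices and $\bar e\le\varphi$. So $T(\varphi)=T(\lfloor\varphi\rfloor)$, and $T(0)=1$ by (3), the null graph giving the value $1$.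

**Step 1: sort the vertices by the size of $\bar e$ in their links.** Let $G$ be $C_4$-free with at most $n$ vertices and $\varphi=\bar e(G)\ge1$. Let $V_\infty$ be the set of $y$ with $\bar e(G[N(y)])=0$. For integers $i\ge0$ let $V_i$ be the set of $y$ with $\varphi/2^{i+1}<\bar e(G[N(y)])\le\varphi/2^i$. If $V_i\neq\emptyset$, then $\varphi/2^i\ge1$. Two nonadjacent vertices have a clique as common neighborhood, so a nonadjacent pair lies in $N(y)$ for at most one $y$ of any independent set. An independent set of size $r\ge1$ in $V_0\cup\dots\cup V_i$ therefore satisfies $r\varphi/2^{i+1}<\varphi$. So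
$$\alpha(G[V_0\cup\dots\cup V_i])\le2^{i+1}-1, \tag{9}$$
and by Lemma 2.2 (case $k=2$) $V_i$ is a union of at most $(2^{i+1}-1)2^i\le2^{2i+1}$ cliques, which may be taken disjoint and nonempty.

**Step 2: delete the classes from the cheapest to the most expensive.** Fix $i_0\ge1$. First delete $V_\infty$ vertex by vertex. Each link is a (possibly empty) clique, so each deletion costs at most $1$ in (2), in total at most $n$. Then, for $i$ from large down to $i_0$, delete one by one the cliques partitioning $V_i$. At that time the graph is contained in $V_0\cup\dots\cup V_i$, so by (9) its $\alpha$ is less than $2^{i+1}$. In Lemma 10.1(iv) each $Y'\subseteq N(v)$ with $v\in V_i$, so $\bar e(G[Y'])\le\varphi/2^i$. By Lemma 10.1(ii)–(iv) each clique costs at most $2\cdot2^{i+1}T(\varphi/2^i)=2^{i+2}T(\varphi/2^i)$. Thus $V_i$ costs at most $2^{2i+1}\cdot2^{i+2}T(\varphi/2^i)=2^{3i+3}T(\varphi/2^i)$. The remaining graph lies in $V_0\cup\dots\cup V_{i_0-1}$ and has $\alpha<2^{i_0}$. By Lemma 2.2 and Lemma 10.1(v) its $b$ is at most a constant $c(i_0)\ge1$. Hence, for integers $\varphi\ge1$,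
$$T(\varphi)\le\max\Bigl(T(\varphi-1),\;c(i_0)+n+\sum_{i\ge i_0,\;2^i\le\varphi}2^{3i+3}\,T(\lfloor\varphi/2^i\rfloor)\Bigr). \tag{10}$$

**Step 3: solve the recursion.** Given $\eta>0$ choose $i_0\ge1$ with $\sum_{i\ge i_0}2^{3-\eta i}\le\frac12$ and put $a=c(i_0)+n$. We claim $T(\varphi)\le2a\varphi^{3+\eta}$ for integers $\varphi\ge1$, by induction. If $T(\varphi)\le T(\varphi-1)$, this follows from the claim for $\varphi-1$ or, when $\varphi=1$, from $T(0)=1\le a$. Otherwise the second entry in (10) applies. As $i\ge1$, each $\lfloor\varphi/2^i\rfloor$ lies between $1$ and $\varphi-1$, and the induction hypothesis gives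
$$T(\varphi)\le a+2a\varphi^{3+\eta}\sum_{i\ge i_0}2^{3i+3}2^{-(3+\eta)i}\le a+a\varphi^{3+\eta}\le2a\varphi^{3+\eta}.$$

Since $\bar e\le n^2/2$ for a graph on at most $n$ vertices, and $a=c(i_0)+n=O_\eta(n)$, we get $b_{C_4}(n)=O_\eta(n\cdot n^{6+2\eta})$. Replace $\eta$ by $\eta/2$. $\square$
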